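\title{Marked length pattern rigidity does not imply arithmeticity}

\begin{abstract}
The marked length pattern of a closed negatively curved manifold records which pairs of free homotopy classes have closed geodesics of the same length. The manifold is pattern rigid if every negatively curved metric that keeps these coincidences is isometric to a multiple of the given metric, by an isometry homotopic to the identity. Arithmetic manifolds are pattern rigid. We show that the converse fails: the quotient of the hyperbolic plane by any torsion-free normal subgroup of finite index in the triangle group $T(2,3,13)$ is pattern rigid and not arithmetic, and every closed orientable surface of genus at least two carries infinitely many such metrics. The main step is a characterization of constant curvature: a negatively curved metric on a closed orientable surface has constant curvature if and only if $w(a,b)$ and $w(a^{-1},b^{-1})$ have the same length for all elements $a,b$ of the fundamental group and all words $w$.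
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $(M,g)$ be a closed Riemannian manifold of negative sectional curvature and let $\Gamma=\pi_1(M)$. Every nontrivial free homotopy class of closed curves in $M$ contains a unique closed geodesic. For $\gamma\in\Gamma\setminus\{e\}$ let $\ell_g(\gamma)$ be the length of the closed geodesic in the class of $\gamma$, and put $\ell_g(e)=0$. The function $\ell_g$ is the \emph{marked length spectrum} of $g$. The \emph{marked length pattern}
\[
P_g=\{(\gamma_1,\gamma_2)\in\Gamma\times\Gamma:\ \ell_g(\gamma_1)=\ell_g(\gamma_2)\}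
\]
forgets the values of $\ell_g$ and remembers only which of them coincide. It does not change when $g$ is multiplied by a constant or pulled back by a diffeomorphism homotopic to the identity, so it can determine $g$ at most up to these two operations.

\begin{definition}\label{def:rigid}
The manifold $(M,g)$ is \emph{pattern rigid} (has marked length pattern rigidity) if for every negatively curved metric $g'$ on $M$ with $P_g\subset P_{g'}$ there are a constant $\lambda>0$ and a diffeomorphism $\phi:M\to M$ homotopic to the identity such that $g'=\lambda\,\phi^*g$.
\end{definition}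

Call $(M,g)$ \emph{arithmetic} if, after multiplying $g$ by a positive constant, it is isometric to a compact negatively curved (rank one) locally symmetric space $\Gamma\backslash G/K$ with $\Gamma$ an arithmetic lattice. This is a property of the metric, not of the manifold $M$ alone. It is known that every closed arithmetic negatively curved manifold is pattern rigid; we shall not use this fact. The converse is posed as an open question in \cite{Hao}.

\medskip
\noindent\textbf{Question.} \emph{If a closed negatively curved manifold $(M,g)$ is pattern rigid, must it be arithmetic?}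
\medskip

The answer is no, and the counterexamples are hyperbolic surfaces. For a closed orientable surface, arithmetic means: isometric, after scaling, to $\mathbb H^2/\Gamma$ with $\Gamma\subset PSL_2(\mathbb R)$ an arithmetic Fuchsian group. We recall the definition. Let $k$ be a totally real number field, $A$ a quaternion algebra over $k$ with $A\otimes_{\mathbb Q}\mathbb R$ isomorphic to the product of $M_2(\mathbb R)$ and copies of the Hamilton quaternions, and $\mathcal O\subset A$ an order. The elements of $\mathcal O$ of reduced norm $1$ form a group $\mathcal O^1$ whose image in $PSL_2(\mathbb R)$ is a lattice. A Fuchsian group is \emph{arithmetic} if it is commensurable with a conjugate of such a lattice. In particular, if $\Gamma'$ has finite index in $\Gamma$, then $\Gamma'$ is arithmetic if and only if $\Gamma$ is.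

\subsection{Where equal lengths come from}

The pairs $(\gamma,\delta\gamma^{\pm1}\delta^{-1})$ lie in $P_g$ for every $g$ and carry no information. Further pairs come from symmetry. The number $\ell_g(\gamma)$ is the translation length $\inf_p d(p,\gamma p)$ of $\gamma$ on the universal cover, so $(\gamma,t\gamma t^{-1})\in P_g$ whenever $t$ is an isometry of the universal cover and both $\gamma$ and $t\gamma t^{-1}$ lie in $\Gamma$.

A finite group $F$ of isometries of a hyperbolic surface $(S,g)$ gives pairs of this kind, but too few. If $\psi$ is an $F$-invariant function that is small in $C^2$, then $e^{2\psi}g$ is negatively curved and has all the coincidences that are due to $F$, while its curvature $-e^{-2\psi}(1+\Delta_g\psi)$ is not constant unless $\psi$ is (evaluate at the maximum and the minimum of $\psi$). An arithmetic surface has many more symmetries of this kind. For an invertible $t\in A$ choose $N\ge1$ with $Nt\mathcal Ot^{-1}\subset\mathcal O$; then $t$ conjugates the finite-index subgroup $\mathcal O^1\cap(1+N\mathcal O)$ into $\mathcal O^1$, and such $t$ are dense in $GL_2(\mathbb R)$ because $k$ is dense in $\mathbb R$. Pattern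 rigidity has to exclude an infinite-dimensional family of metrics. One would therefore guess that it needs a dense group of symmetries, and that the answer to the question is yes.

The guess overlooks a source of coincidences that is present on \emph{every} hyperbolic surface. Any two noncommuting elements $a,b\in\Gamma$ are inverted by one isometry $\iota$ of $\mathbb H^2$. This isometry has no reason to normalize $\Gamma$ or a subgroup of finite index, but it normalizes $\langle a,b\rangle$. The resulting coincidences already force the competing metric to have constant curvature. What remains is a finite-dimensional problem in Teichm\"uller space, and there finitely many further coincidences can single out a point.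

\subsection{Results}

Throughout, metrics are $C^\infty$, $S$ is a closed oriented surface of genus at least $2$, $\Gamma=\pi_1(S)$, and a \emph{hyperbolic} metric is a metric of curvature $-1$. We identify $\operatorname{Isom}(\mathbb H^2)$ with $PGL_2(\mathbb R)$ through the action on $\partial\mathbb H^2=\mathbb{RP}^1$. The triangle group $T(2,3,13)\subset PSL_2(\mathbb R)$ is the orientation-preserving subgroup of the group generated by the reflections in the sides of a hyperbolic triangle with angles $\pi/2$, $\pi/3$, $\pi/13$. It is discrete and cocompact. By Selberg's lemma (a finitely generated linear group in characteristic zero has a torsion-free subgroup of finite index), it has torsion-free normal subgroups of finite index.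

\begin{theorem}\label{thm:answer}
Let $\Gamma$ be a torsion-free normal subgroup of finite index in $T(2,3,13)$, and let $(S,g)=\mathbb H^2/\Gamma$. Then $(S,g)$ is pattern rigid and is not arithmetic.
\end{theorem}

This answers the question. The main step is the following.

\begin{theorem}\label{thm:curv}
Let $m$ be a negatively curved metric on $S$. The following are equivalent.
\begin{enumerate}
\item[(1)] $m$ has constant curvature.
\item[(2)] $\ell_m(w(a,b))=\ell_m(w(a^{-1},b^{-1}))$ for all $a,b\in\Gamma$ and all words $w$ in two letters and their inverses.
\item[(3)] $P_g\subset P_m$ for some hyperbolic metric $g$ on $S$.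
\end{enumerate}
\end{theorem}

We refer to (2) as condition (H), for the half-turns that produce it. The \emph{Teichm\"uller space} of $S$ is the set of hyperbolic metrics on $S$ modulo diffeomorphisms homotopic to the identity; the pattern $P_h$ depends only on the class $[h]$.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] A hyperbolic surface $(S,g)$ is pattern rigid if and only if $[g]$ is the only point $[h]$ of Teichm\"uller space with $P_g\subset P_h$.
\item[(b)] If a hyperbolic surface $(S,g)$ is pattern rigid, then its holonomy group is conjugate into $PSL_2(\overline{\mathbb Q}\cap\mathbb R)$. So in each genus only countably many hyperbolic metrics, up to isometry, are pattern rigid.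
\item[(c)] Every closed orientable surface of genus at least $2$ carries infinitely many pairwise non-homothetic pattern rigid hyperbolic metrics that are not arithmetic.
\end{enumerate}
\end{theorem}

We make no claim about pattern rigidity of metrics of variable curvature, or of non-arithmetic locally symmetric metrics in dimension at least $3$.

Section~\ref{sec:hyp} proves the easy implications of Theorem~\ref{thm:curv} and carries out in $\mathbb H^2$ the computation that the proof of (2)$\Rightarrow$(1) reverses. Section~\ref{sec:liouville} sets up the Liouville measure on the space of geodesics of $m$ and relates it to lengths. Section~\ref{sec:curv} proves (2)$\Rightarrow$(1). Section~\ref{sec:ext} reduces rigidity to a statement about representations and shows that symmetries of $g$ pass to every competitor $h$. Sections~\ref{sec:triangle}, \ref{sec:alg} and \ref{sec:genus} prove Theorem~\ref{thm:answer}, Theorem~\ref{thm:more}(b) and Theorem~\ref{thm:more}(c).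

\section{Hyperbolic surfaces}\label{sec:hyp}

\subsection{Holonomy}

Let $\widetilde S$ be the universal cover of $S$. A hyperbolic metric $h$ on $S$ gives an isometry $\widetilde S\to\mathbb H^2$, which conjugates the deck group to a discrete faithful representation $\rho_h:\Gamma\to PSL_2(\mathbb R)$, the \emph{holonomy} of $h$. It is well defined up to conjugation in $PGL_2(\mathbb R)$. Since $S$ is closed, $\rho_h(\gamma)$ is hyperbolic for $\gamma\ne e$: it translates along an axis by $\ell_h(\gamma)$, it has an attracting and a repelling fixed point on $\partial\mathbb H^2$, and $|\operatorname{tr}\rho_h(\gamma)|=2\cosh(\ell_h(\gamma)/2)$.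

\begin{lemma}\label{lem:hol}
\begin{enumerate}
\item[(a)] Every discrete faithful representation $\rho:\Gamma\to PSL_2(\mathbb R)$ is the holonomy of a hyperbolic metric on $S$.
\item[(b)] Two hyperbolic metrics $g,h$ on $S$ satisfy $h=\phi^*g$ for a diffeomorphism $\phi$ homotopic to the identity if and only if $\rho_g$ and $\rho_h$ are conjugate in $PGL_2(\mathbb R)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $\Gamma$ is torsion-free, $S'=\mathbb H^2/\rho(\Gamma)$ is an orientable hyperbolic surface with fundamental group $\Gamma$. It is closed, because noncompact surfaces have free fundamental groups and $\Gamma$ is not free. By the Dehn--Nielsen--Baer theorem, every isomorphism between fundamental groups of closed orientable surfaces is induced, up to conjugation, by a diffeomorphism. Pull back the metric of $S'$ by a diffeomorphism $S\to S'$ inducing $\rho$.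

(b) If $h=\phi^*g$, lifting a homotopy from the identity to $\phi$ gives a lift of $\phi$ that commutes with the deck group; read in $\mathbb H^2$, it is an isometry conjugating $\rho_h$ to $\rho_g$. Conversely, a conjugating isometry descends to an isometry $\phi:(S,h)\to(S,g)$ that induces the identity on $\Gamma$ up to conjugation, and $\phi$ is homotopic to the identity because $S$ is aspherical.
\end{proof}

Fix a hyperbolic metric and view $\Gamma$ in $PSL_2(\mathbb R)$. If $a,b\in\Gamma\setminus\{e\}$ share a fixed point on $\partial\mathbb H^2$, move it to $\infty$; then the commutator of $a$ and $b$ is a map $z\mapsto z+c$, and $c=0$ since $\Gamma$ has no parabolic elements. Thus \emph{noncommuting elements have four distinct fixed points}. Commuting nontrivial elements have the same axis and lie in its stabilizer, which is cyclic.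

\subsection{Half-turns}

\begin{lemma}\label{lem:half}
Let $g$ be a hyperbolic metric on $S$, view $\Gamma$ in $PSL_2(\mathbb R)$ through $\rho_g$, and let $a,b\in\Gamma$ not commute. There is an isometry $\iota$ of $\mathbb H^2$ with $\iota a\iota^{-1}=a^{-1}$ and $\iota b\iota^{-1}=b^{-1}$. Hence $\iota\,w(a,b)\,\iota^{-1}=w(a^{-1},b^{-1})$ for every word $w$.
\end{lemma}

\begin{proof}
The maps $z\mapsto-1/z$ and $z\mapsto1/\bar z$ both conjugate $z\mapsto e^{\ell}z$ to $z\mapsto e^{-\ell}z$. So a hyperbolic element is inverted by the rotation by $\pi$ about any point of its axis, and by the reflection in any geodesic perpendicular to its axis. If the axes of $a$ and $b$ cross, let $\iota$ be the rotation by $\pi$ about the crossing point. Otherwise they are disjoint and have no common endpoint, so they have a common perpendicular; let $\iota$ be the reflection in it.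
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:curv}, except (2)$\Rightarrow$(1)]
Let $g$ be hyperbolic. We claim that $(w(a,b),w(a^{-1},b^{-1}))\in P_g$ for all $a,b,w$. If $a,b$ do not commute, the two elements are conjugate by the isometry $\iota$ and have equal translation lengths. If they commute, then $a=c^i$, $b=c^j$ for some $c\in\Gamma$, and the two elements are $c^k$ and $c^{-k}$ for some $k$. The claim gives (3)$\Rightarrow$(2). If $m$ has constant curvature, then a multiple $g$ of $m$ is hyperbolic and $P_g=P_m$; so (1)$\Rightarrow$(3), and hence (1)$\Rightarrow$(2).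
\end{proof}

\begin{example}\label{ex:word}
The element $w(a^{-1},b^{-1})$ is the inverse of the word $w$ read backward, so (H) says that a word in two elements and its reversal have the same length. For $w=ab$ this is empty, since $ba$ is conjugate to $ab$. It is not empty in general. Let $a_i,b_i$ be standard generators of $\Gamma$, with $\prod_i[a_i,b_i]=e$, and take $a=a_1$, $b=a_2$. Killing all other generators defines a retraction of $\Gamma$ onto the free group on $a,b$. There $w=aba^2b^2$ and its reversal $b^2a^2ba$ are not conjugate: the exponent sequences that start at a power of $a$ are $(1,1,2,2)$, $(2,2,1,1)$ for the first cyclic word and $(1,2,2,1)$, $(2,1,1,2)$ for the second. Nor is one conjugate to the inverse of the other, as abelianization shows. So these are two different unoriented closed geodesics that have the same length in every hyperbolic metric.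
\end{example}

\subsection{A model computation}\label{sec:model}

An oriented geodesic of $\mathbb H^2$ is a pair of distinct points $(x,y)$ of $\mathbb{RP}^1$. On the space of such pairs consider the measure
\[
L_0=\frac{dx\,dy}{(x-y)^2}.
\]
It is invariant under $PGL_2(\mathbb R)$, because $(Ax-Ay)^2=A'(x)A'(y)(x-y)^2$ for every M\"obius map $A$. It determines lengths. Let $a(z)=e^{\ell}z$ with $\ell>0$. Its fixed points cut $\mathbb{RP}^1$ into the arcs $I_1=(0,\infty)$ and $I_2=(-\infty,0)$, and for an arc $J=[x_0,ax_0)\subset I_1$ we have
\begin{equation}\label{eq:L0length}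
L_0(J\times I_2)=\int_{x_0}^{e^{\ell}x_0}\int_{-\infty}^0\frac{dy\,dx}{(x-y)^2}=\int_{x_0}^{e^{\ell}x_0}\frac{dx}{x}=\ell .
\end{equation}
It also determines the projective structure of the circle.

\begin{lemma}\label{lem:moebius}
An orientation-preserving homeomorphism $f$ of $\mathbb{RP}^1$ such that $f\times f$ preserves $L_0$ belongs to $PSL_2(\mathbb R)$.
\end{lemma}

\begin{proof}
The group $PSL_2(\mathbb R)$ is transitive on positively ordered triples, so after composing with one of its elements we may assume that $f$ fixes $0,1,\infty$. Then $f$ preserves the three arcs between these points. Integration gives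
\[
L_0([t,0]\times[1,\infty])=\log(1-t),\qquad L_0([0,t]\times[1,\infty])=-\log(1-t),\qquad L_0([0,1]\times[t,\infty])=\log\frac{t}{t-1}
\]
for $t<0$, $0<t<1$ and $t>1$ respectively. Each function is injective on its arc and takes the same value at $t$ and at $f(t)$. So $f(t)=t$.
\end{proof}

To prove (2)$\Rightarrow$(1) we shall attach to $m$ a measure $L$ that plays the role of $L_0$, and show that $L$ is a multiple of $L_0$ in a suitable coordinate on the circle at infinity. Two identities lead there. Here they are for $L_0$ itself.

\emph{First identity.} Let $a(z)=\varepsilon z$ with $0<\varepsilon<1$, so that $0$ is attracting and $\infty$ is repelling. For $x>0$,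
\[
L_0([0,a^Nx]\times[x,\infty])=\int_0^{\varepsilon^Nx}\frac{ds}{x-s}=-\log(1-\varepsilon^N),
\]
and the symmetry $z\mapsto-\bar z$ gives the same value for $x<0$. The measure of this rectangle does not depend on $x$.

\emph{Second identity.} For real $p<x<q$,
\[
\int_p^x\frac{ds}{(q-s)^2}\cdot\int_x^q\frac{dt}{(t-p)^2}=\frac{x-p}{(q-x)(q-p)}\cdot\frac{q-x}{(x-p)(q-p)}=\frac1{(q-p)^2}.
\]
Again the result does not depend on $x$.

In $\mathbb H^2$ the first identity is explained by the isometries $z\mapsto cz$ and $z\mapsto-\bar z$, which commute with $a$ and act transitively on the points $x$. A metric of variable curvature has no such isometries. We shall see that (H) implies the first identity for $L$ all the same, that the second identity is the limit of the first as $N\to\infty$, and that the second identity can be solved for the density of $L$.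

\section{The Liouville measure of a negatively curved surface}\label{sec:liouville}

Let $m$ be a negatively curved metric on $S$, lifted to $\widetilde S$, with distance $d$ and a base point $o$. By compactness the curvature is bounded above by a negative constant. The ideal boundary of $\widetilde S$ is a circle. For two such metrics the identity of $\widetilde S$ is a quasi-isometry, and it extends to a $\Gamma$-equivariant homeomorphism of the ideal boundaries. We identify them all and write $\partial\Gamma$ for this circle and $\overline S=\widetilde S\cup\partial\Gamma$ for the closed disk. Each $\gamma\ne e$ has exactly two fixed points on $\partial\Gamma$, the attracting point $\gamma^+$ and the repelling point $\gamma^-$; they are the ends of the axis along which $\gamma$ translates by $\ell_m(\gamma)$. The fixed points do not depend on the metric, so noncommuting elements have four distinct fixed points, by Section~\ref{sec:hyp}. Two distinct points of $\overline S$ are joined by a unique geodesic, so the space of oriented geodesics is $\mathcal G=\{(x,y)\in\partial\Gamma\times\partial\Gamma:x\ne y\}$. A complete geodesic cuts $\widetilde S$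 into two convex half-planes, and two distinct geodesics meet at most once.

\subsection{Dynamics at infinity}

We use the standard convergence property of isometries of Gromov hyperbolic spaces.

\medskip
\noindent\textbf{(C)} \emph{If $\gamma_n\in\Gamma$, $\gamma_no\to x$ and $\gamma_n^{-1}o\to y$ with $x,y\in\partial\Gamma$, then for all neighborhoods $U\ni x$ and $V\ni y$ in $\overline S$ we have $\gamma_n(\overline S\setminus V)\subset U$ for large $n$.}
\medskip

For a nonabelian subgroup $\Delta\subset\Gamma$, the \emph{limit set} $\Lambda(\Delta)\subset\partial\Gamma$ is the set of accumulation points of $\Delta o$. It is closed and $\Delta$-invariant, it contains the fixed points of the nontrivial elements of $\Delta$, and it is minimal: every $\Delta$-orbit in $\Lambda(\Delta)$ is dense in it. Since $S$ is closed, $\Lambda(\Gamma)=\partial\Gamma$.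

\begin{lemma}\label{lem:dyn}
\begin{enumerate}
\item[(a)] In the situation of (C), if $x\ne y$ then $\gamma_n^+\to x$ and $\gamma_n^-\to y$.
\item[(b)] If $\alpha,\beta\in\Gamma$ have four distinct fixed points, then $\gamma_n=\alpha^n\beta^n$ satisfies $\gamma_no\to\alpha^+$ and $\gamma_n^{-1}o\to\beta^-$.
\item[(c)] Let $\Delta\subset\Gamma$ be nonabelian. Every pair $(y,x)$ of distinct points of $\Lambda(\Delta)$ is a limit of pairs $(\gamma^-,\gamma^+)$ with $\gamma\in\Delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $U,V$ with disjoint closures and $o\notin V$. For large $n$, (C) gives $\gamma_no\in U$, so $\gamma_no\notin V$, and inductively $\gamma_n^ko\in U$ for all $k\ge1$. Hence $\gamma_n^+\in\overline U$. The same argument for $\gamma_n^{-1}$ gives $\gamma_n^-\to y$.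

(b) Apply (C) to the sequence $\alpha^n$, with a neighborhood $V$ of $\alpha^-$ whose closure misses $\beta^+$. For large $n$ the point $\beta^no$ is outside $V$, so $\alpha^n\beta^no$ lies in any given neighborhood of $\alpha^+$. Since $\gamma_n^{-1}=\beta^{-n}\alpha^{-n}$ and $\alpha^-\ne\beta^+$, the same argument gives the second limit.

(c) We have $\delta\gamma^\pm=(\delta\gamma\delta^{-1})^\pm$, so by minimality there are $\alpha,\beta\in\Delta$ with $\alpha^+$ near $x$ and $\beta^-$ near $y$; in particular $\alpha^+\neq\beta^-$. If $\alpha,\beta$ commute, they have the same pair of fixed points, so $\alpha^-=\beta^-$ and $(\alpha^-,\alpha^+)$ is near $(y,x)$. Otherwise (b) and (a) show that $(\gamma_n^-,\gamma_n^+)\to(\beta^-,\alpha^+)$.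
\end{proof}

\subsection{The measure and its density}

For a unit vector $v\in T^1\widetilde S$ let $v^-,v^+\in\partial\Gamma$ be the ends of the geodesic through $v$. The map $v\mapsto(v^-,v^+)$ identifies $\mathcal G$ with the quotient of $T^1\widetilde S$ by the geodesic flow, which is a smooth surface. Let $\pi:T^1\widetilde S\to\widetilde S$ be the projection and $\eta$ the contact form, $\eta_v(W)=m(v,d\pi W)$. The form $d\eta$ is invariant under the flow and vanishes on the flow direction, so $|d\eta|$ descends to a smooth density on the quotient. The resulting measure $L$ on $\mathcal G$ is the \emph{Liouville measure}. Isometries preserve $\eta$, so $L$ is $\Gamma$-invariant; the map $v\mapsto-v$ sends $\eta$ to $-\eta$, so $L$ is invariant under the \emph{flip} $(x,y)\mapsto(y,x)$.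

Geodesics that cross a given geodesic segment in a given direction have coordinates $(s,\theta)$, where $s$ is the arc length at the crossing point and $\theta\in(-\pi/2,\pi/2)$ is the angle with the normal. On this transversal to the flow $\eta=\sin\theta\,ds$, so $L=\cos\theta\,d\theta\,ds$. In particular the density is positive, and the geodesics crossing a segment of length $\ell$ in one direction have measure $\int_0^\ell\int_{-\pi/2}^{\pi/2}\cos\theta\,d\theta\,ds=2\ell$. Counting both directions,
\begin{equation}\label{eq:crofton}
d(p,q)=\tfrac14L\bigl(\text{oriented geodesics that meet }[p,q]\bigr).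
\end{equation}

We want to write $L$ in the product coordinates of $\mathcal G$, as $L_0$ is written. A priori $\partial\Gamma$ is only a topological circle. In dimension two it is better than that.

\begin{lemma}\label{lem:density}
There is an orientation-compatible identification $\partial\Gamma\cong\mathbb R/\mathbb Z$ in which $\Gamma$ acts by $C^1$ diffeomorphisms with positive derivative and $L=\omega(s,t)\,ds\,dt$ with $\omega$ continuous and positive on $\mathcal G$. Moreover
\begin{equation}\label{eq:omega}
\omega(s,t)=\omega(t,s),\qquad\omega(\gamma s,\gamma t)\,\gamma'(s)\,\gamma'(t)=\omega(s,t)\quad(\gamma\in\Gamma).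
\end{equation}
\end{lemma}

\begin{proof}
The fibers of $v\mapsto v^+$ are the leaves of the lifted weak stable foliation of the geodesic flow, and the fibers of $v\mapsto v^-$ are the leaves of the weak unstable foliation. For a closed negatively curved surface these foliations are of class $C^1$ \cite{Hopf,HP}. The stable leaf of $x\in\partial\Gamma$ is the graph of the unit vector field pointing to $x$, so it meets each circle $T^1_p\widetilde S$ exactly once and transversally. Identify $\partial\Gamma$ with $T^1_o\widetilde S$ by $v\mapsto v^+$. Since the foliation is $C^1$, sliding along its leaves gives a $C^1$ submersion $T^1\widetilde S\to T^1_o\widetilde S$, which is the map $v\mapsto v^+$, and it restricts to $C^1$ diffeomorphisms $T^1_p\widetilde S\to T^1_o\widetilde S$. An element $\gamma$ acts as the smooth map $T^1_o\widetilde S\to T^1_{\gamma o}\widetilde S$ followed by such a diffeomorphism, and it preserves orientation. Since $v^-=(-v)^+$, the map $v\mapsto v^-$ is a $C^1$ submersion for the same structure. The kernel of the differential of $v\mapsto(v^-,v^+)$ is the intersection of the tangent planes to the weak stable and the weak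 unstable leaf, which is the flow direction. So the bijection from the flow quotient to $\mathcal G$ is a $C^1$ diffeomorphism, and it carries a smooth positive density to a continuous positive one. The identities \eqref{eq:omega} express the flip invariance and the $\Gamma$-invariance of $L$.
\end{proof}

In particular, compact subsets of $\mathcal G$ have finite measure, and the geodesics through a given point of $\overline S$ form a null set. The analog of \eqref{eq:L0length} holds.

\begin{lemma}\label{lem:length}
Let $a\in\Gamma\setminus\{e\}$, let $I_1,I_2$ be the components of $\partial\Gamma\setminus\{a^\pm\}$, and let $J\subset I_1$ be a half-open arc from a point $x_0$ to $ax_0$. Then $\ell_m(a)=\frac12L(J\times I_2)$.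
\end{lemma}

\begin{proof}
A geodesic in $I_1\times I_2$ crosses the axis of $a$ exactly once. Those whose crossing point lies in a half-open segment $[p,ap)$ of the axis form a fundamental domain for $\langle a\rangle$ on $I_1\times I_2$, of measure $2\ell_m(a)$. The set $J\times I_2$ is another fundamental domain, and two fundamental domains of a free measure-preserving action of a countable group have the same measure.
\end{proof}

\subsection{The cross ratio}

Lemma~\ref{lem:length} computes lengths from $L$. Our hypothesis is about lengths, so we need the opposite direction. The link is the cross ratio, which is both a limit of combinations of lengths and the measure of a rectangle.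

The Gromov product is $(p|q)_o=\frac12\bigl(d(o,p)+d(o,q)-d(p,q)\bigr)$. Because the curvature is bounded above by a negative constant, it extends to a continuous function on the pairs of points of $\overline S$ other than the pairs $(x,x)$ with $x\in\partial\Gamma$. For distinct $x_1,x_2,y_1,y_2\in\partial\Gamma$ put
\begin{align}
\operatorname{cr}(x_1,x_2;y_1,y_2)&=\lim_{p_i\to x_i,\ q_i\to y_i}\bigl[d(p_1,q_1)+d(p_2,q_2)-d(p_1,q_2)-d(p_2,q_1)\bigr]\label{eq:cr}\\
&=2(x_1|y_2)_o+2(x_2|y_1)_o-2(x_1|y_1)_o-2(x_2|y_2)_o .\nonumber
\end{align}
The second line follows from $d(p,q)=d(o,p)+d(o,q)-2(p|q)_o$, in which the distances to $o$ cancel. It shows that the limit exists and that $\operatorname{cr}$ is continuous.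

\begin{lemma}\label{lem:crL}
If $x_1,x_2,y_1,y_2$ are in cyclic order, for either orientation of $\partial\Gamma$, then
\[
\operatorname{cr}(x_1,x_2;y_1,y_2)=L([x_1,x_2]\times[y_1,y_2]),
\]
where each arc is the one that does not contain the other two points.
\end{lemma}

\begin{proof}
The geodesics $(x_1,y_1)$ and $(x_2,y_2)$ cross, since their ends are linked. Take $p_i,q_i$ on $(x_i,y_i)$, so far out that the segments $[p_1,q_1]$ and $[p_2,q_2]$ cross. Write the bracket in \eqref{eq:cr} as an integral over $\mathcal G$ by \eqref{eq:crofton}. Up to a null set, a geodesic avoids the four points, and it meets a segment if and only if it separates its endpoints. Its contribution to the integrand, before the factor $\frac14$, depends on how it divides the four points.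
\begin{itemize}
\item All four on one side: $0$.
\item One point against three: each point is an end of one segment with sign $+$ and one with sign $-$, so $1-1=0$.
\item $\{p_1,p_2\}$ against $\{q_1,q_2\}$: all four segments are met, so $2-2=0$.
\item $\{p_1,q_1\}$ against $\{p_2,q_2\}$: impossible, since half-planes are convex and the two segments cross.
\item $\{p_2,q_1\}$ against $\{p_1,q_2\}$: only $[p_1,q_1]$ and $[p_2,q_2]$ are met, so $2$.
\end{itemize}
So the bracket equals $\frac12L(W)$, where $W$ is the set of geodesics of the last type. Let $p_i\to x_i$ and $q_i\to y_i$. For a geodesic with no end among the four ideal points, each of $p_i,q_i$ is eventually on the same side as its limit. Hence the indicator function of $W$ converges almost everywhere to that of the set of geodesics separating $\{x_2,y_1\}$ from $\{x_1,y_2\}$. These are the geodesics joining the arcs $[x_1,x_2]$ and $[y_1,y_2]$ in either direction, and by flip invariance they have measure $2L([x_1,x_2]\times[y_1,y_2])$.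

It remains to dominate. Let $J_1,J_2$ be disjoint closed arcs that contain $[x_1,x_2]$ and $[y_1,y_2]$ in their interiors, and let $H_1,H_2$ be the closed half-planes with ideal boundaries $J_1,J_2$; they are disjoint. Eventually $[p_1,p_2]\subset H_1$ and $[q_1,q_2]\subset H_2$. A geodesic in $W$ meets both segments, hence both half-planes, so it crosses the boundary geodesic of each $H_i$ exactly once and has one end in $J_1$ and the other in $J_2$. Thus $W$ lies in the compact set $(J_1\times J_2)\cup(J_2\times J_1)\subset\mathcal G$, and dominated convergence applies.
\end{proof}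

\begin{lemma}\label{lem:crl}
If $\alpha,\beta\in\Gamma$ have four distinct fixed points, then
\[
\lim_{n\to\infty}\bigl[\ell_m(\alpha^n)+\ell_m(\beta^n)-\ell_m(\alpha^n\beta^n)\bigr]=\operatorname{cr}(\alpha^-,\beta^-;\alpha^+,\beta^+).
\]
\end{lemma}

\begin{proof}
We first show that for every $\gamma\ne e$
\begin{equation}\label{eq:exact}
\ell_m(\gamma)=d(o,\gamma o)-2(\gamma o|\gamma^-)_o .
\end{equation}
Let $p$ be a point of the axis of $\gamma$ and let $z$ tend to $\gamma^-$ along the axis. By definition of the Gromov product, the right side is the limit of $d(\gamma o,z)-d(o,z)=d(o,\gamma^{-1}z)-d(o,z)$. The function $u(z)=d(o,z)-d(p,z)=2(p|z)_o-d(o,p)$ converges as $z\to\gamma^-$, and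
\[
d(o,\gamma^{-1}z)-d(o,z)=u(\gamma^{-1}z)-u(z)+d(p,\gamma^{-1}z)-d(p,z),
\]
where the last two terms add up to $\ell_m(\gamma)$ once $z$ lies between $p$ and $\gamma^-$. This proves \eqref{eq:exact}.

By \eqref{eq:exact} and continuity, $\ell_m(\alpha^n)=d(o,\alpha^no)-2(\alpha^+|\alpha^-)_o+o(1)$ and $\ell_m(\beta^n)=d(o,\beta^no)-2(\beta^+|\beta^-)_o+o(1)$. For $\gamma_n=\alpha^n\beta^n$, Lemma~\ref{lem:dyn} gives $\gamma_no\to\alpha^+$ and $\gamma_n^-\to\beta^-$, so $\ell_m(\gamma_n)=d(o,\gamma_no)-2(\alpha^+|\beta^-)_o+o(1)$. Finally
\[
d(o,\gamma_no)=d(\alpha^{-n}o,\beta^no)=d(o,\alpha^no)+d(o,\beta^no)-2(\alpha^-|\beta^+)_o+o(1).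
\]
The limit in the lemma is therefore $2(\alpha^-|\beta^+)_o+2(\beta^-|\alpha^+)_o-2(\alpha^-|\alpha^+)_o-2(\beta^-|\beta^+)_o$, which is the stated cross ratio.
\end{proof}

The last tool returns from lengths to metrics.

\begin{theorem}[Otal \cite{Otal}]\label{thm:otal}
Two negatively curved metrics on $S$ with the same marked length spectrum are isometric by a diffeomorphism homotopic to the identity.
\end{theorem}

\section{Condition (H) forces constant curvature}\label{sec:curv}

We prove the implication (2)$\Rightarrow$(1) of Theorem~\ref{thm:curv}. Let $m$ satisfy (H), and let $L$, $\omega$, $\operatorname{cr}$ be the objects of Section~\ref{sec:liouville} for $m$. Fix an auxiliary hyperbolic metric on $S$. For noncommuting $a,b$ it provides the isometry $\iota$ of Lemma~\ref{lem:half}, which acts as a homeomorphism of $\partial\mathbb H^2=\partial\Gamma$. This map is not an isometry of $m$; all we know is that conjugation by $\iota$ preserves $\ell_m$ on $\Delta=\langle a,b\rangle$.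

\subsection*{Step 1: $\iota$ preserves the cross ratio on the limit set}
Every $\gamma\in\Delta$ is a word $w(a,b)$, so $\iota\gamma\iota^{-1}\in\Delta$ and $\ell_m(\iota\gamma\iota^{-1})=\ell_m(\gamma)$ by (H). Also $\iota(\gamma^\pm)=(\iota\gamma\iota^{-1})^\pm$. Let $\alpha,\beta\in\Delta$ have four distinct fixed points. Lemma~\ref{lem:crl}, applied to $\alpha,\beta$ and to their conjugates by $\iota$, gives $\operatorname{cr}(\iota\alpha^-,\iota\beta^-;\iota\alpha^+,\iota\beta^+)=\operatorname{cr}(\alpha^-,\beta^-;\alpha^+,\beta^+)$. Given distinct $x_1,x_2,y_1,y_2\in\Lambda(\Delta)$, approximate $(x_1,y_1)$ by pairs $(\alpha^-,\alpha^+)$ and $(x_2,y_2)$ by pairs $(\beta^-,\beta^+)$, using Lemma~\ref{lem:dyn}(c). By continuity,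
\begin{equation}\label{eq:iota}
\operatorname{cr}(\iota x_1,\iota x_2;\iota y_1,\iota y_2)=\operatorname{cr}(x_1,x_2;y_1,y_2)\qquad\text{for distinct }x_1,x_2,y_1,y_2\in\Lambda(\Delta).
\end{equation}
This is the only use of (H).

\subsection*{Step 2: the first identity}
Equation \eqref{eq:iota} holds only on $\Lambda(\Delta)$, and both $\iota$ and $\Delta$ change with the pair $(a,b)$. To combine the information for different $b$ we look for a consequence in which $\iota$ no longer appears and $b$ enters only through its fixed points. The images under $\iota$ that we know explicitly are $\iota a^\pm=a^\mp$, $\iota b^\pm=b^\mp$ and $\iota a^Nb^+=a^{-N}b^-$. This leads to the rectangle of Section~\ref{sec:model}.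

For $a\ne e$, $N\ge1$ and $x\in\partial\Gamma\setminus\{a^\pm\}$ set
\[
E_{a,N}(x)=L([a^+,a^Nx]\times[x,a^-]),
\]
with both arcs in the closure of the component of $\partial\Gamma\setminus\{a^\pm\}$ that contains $x$. The arcs are disjoint, so $E_{a,N}(x)$ is finite, and it is continuous in $x$ because $L$ has a continuous density. The points $a^+,a^Nx,x,a^-$ are in cyclic order, so $E_{a,N}(x)=\operatorname{cr}(a^+,a^Nx;x,a^-)$ by Lemma~\ref{lem:crL}.

Let $b$ not commute with $a$. The points $a^+,a^Nb^+,b^+,a^-$ are distinct points of $\Lambda(\Delta)$, and their images $a^-,a^{-N}b^-,b^-,a^+$ under $\iota$ are in cyclic order. By \eqref{eq:iota}, Lemma~\ref{lem:crL}, invariance under $a^N$, and flip invariance (see Figure~\ref{fig:E}),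
\begin{align*}
E_{a,N}(b^+)&=\operatorname{cr}(a^-,a^{-N}b^-;b^-,a^+)=L([a^-,a^{-N}b^-]\times[b^-,a^+])\\
&=L([a^-,b^-]\times[a^Nb^-,a^+])=E_{a,N}(b^-).
\end{align*}
Let $x\ne y$ be points of $\partial\Gamma\setminus\{a^\pm\}$. By Lemma~\ref{lem:dyn}(c) for $\Gamma$, the pair $(y,x)$ is a limit of pairs $(b^-,b^+)$, and these $b$ eventually do not commute with $a$, since their fixed points differ from $a^\pm$. By continuity,
\begin{equation}\label{eq:Econst}
E_{a,N}(x)=E_{a,N}(y)\qquad\text{for all }x,y\in\partial\Gamma\setminus\{a^\pm\}.
\end{equation}
The points $x$ and $y$ may lie in different components.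

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\begin{scope}
\draw[gray] (0,0) circle (1); \draw[gray] (180:1)--(0:1); \draw[gray] (290:1)--(110:1);
\draw[ultra thick] (0:1) arc (0:35:1); \draw[ultra thick] (110:1) arc (110:180:1);
\node[right] at (0:1) {$a^+$}; \node[left] at (180:1) {$a^-$};
\node[above] at (110:1) {$b^+$}; \node[above right] at (35:1) {$a^Nb^+$};
\end{scope}
\begin{scope}[xshift=3.6cm]
\draw[gray] (0,0) circle (1); \draw[gray] (180:1)--(0:1); \draw[gray] (290:1)--(110:1);
\draw[ultra thick] (180:1) arc (180:215:1); \draw[ultra thick] (290:1) arc (290:360:1);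
\node[right] at (0:1) {$a^+$}; \node[left] at (180:1) {$a^-$};
\node[below] at (290:1) {$b^-$}; \node[below left] at (215:1) {$a^{-N}b^-$};
\end{scope}
\begin{scope}[xshift=7.2cm]
\draw[gray] (0,0) circle (1); \draw[gray] (180:1)--(0:1); \draw[gray] (290:1)--(110:1);
\draw[ultra thick] (180:1) arc (180:290:1); \draw[ultra thick] (342:1) arc (342:360:1);
\node[right] at (0:1) {$a^+$}; \node[left] at (180:1) {$a^-$};
\node[below] at (290:1) {$b^-$}; \node[below right] at (342:1) {$a^Nb^-$};
\end{scope}
\end{tikzpicture}
\caption{Three pairs of arcs on the circle at infinity, drawn for elements $a,b$ with crossing axes. The half-turn $\iota$ inverting $a$ and $b$ takes the four endpoints on the left to those in the middle, and $a^N$ takes the middle pair of arcs to the right one. The geodesics joining the two arcs have the same Liouville measure in all three pictures; on the left it is $E_{a,N}(b^+)$, on the right $E_{a,N}(b^-)$.}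
\label{fig:E}
\end{figure}

\subsection*{Step 3: the second identity}
The identity \eqref{eq:Econst} still involves the action of $a$. We remove it by letting $N\to\infty$. The arc $[a^+,a^Nx]$ shrinks to $a^+$, so to first order $E_{a,N}(x)$ is the length of this arc times an integral of $\omega(a^+,\cdot)$. The difficulty is that the length of the arc depends on $a$, on $N$ and on the coordinate. We compare it with the integral of $\omega(\cdot,a^-)$ over the same arc, which transforms simply under $a$.

For distinct $p,q,x\in\partial\Gamma$ let $[p,x]$ be the closed arc not containing $q$ and $[x,q]$ the closed arc not containing $p$, and put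
\[
U_{p,q}(x)=\int_{[p,x]}\omega(s,q)\,ds,\qquad V_{p,q}(x)=\int_{[x,q]}\omega(p,t)\,dt .
\]
The arcs vary continuously with the triple and $\omega$ is uniformly continuous on compact subsets of $\mathcal G$, so $U$ and $V$ are continuous positive functions of $(p,q,x)$.

Take $p=a^+$, $q=a^-$, drop the subscripts, and let $\delta_N(x)$ be the coordinate length of $[p,a^Nx]$; it tends to $0$. Since $\omega$ is uniformly continuous on the compact set $[p,ax]\times[x,q]$,
\[
E_{a,N}(x)=\int_{[p,a^Nx]}\int_{[x,q]}\omega(s,t)\,dt\,ds=\delta_N(x)\bigl(V(x)+o(1)\bigr).
\]
So \eqref{eq:Econst} gives $\delta_N(x)/\delta_N(y)\to V(y)/V(x)$. On the other hand, \eqref{eq:omega} at the fixed point $t=q$ reads $\omega(as,q)a'(s)a'(q)=\omega(s,q)$, and the substitution $s\mapsto as$ gives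
\[
U(ax)=\int_{[p,x]}\omega(as,q)\,a'(s)\,ds=\frac{U(x)}{a'(q)} .
\]
Hence $U(a^Nx)/U(a^Ny)=U(x)/U(y)$ for all $N$. Since $U(a^Nx)=\delta_N(x)(\omega(p,q)+o(1))$, and the same holds with $y$ in place of $x$, we get $\delta_N(x)/\delta_N(y)\to U(x)/U(y)$. Comparing the two limits, $U(x)V(x)=U(y)V(y)$.

Now let $p\ne q$ be arbitrary and $x,y\in\partial\Gamma\setminus\{p,q\}$. Approximate $(p,q)$ by pairs $(a^+,a^-)$ and use the continuity of $U$ and $V$. We obtain a number $C(p,q)>0$ with
\begin{equation}\label{eq:UV}
U_{p,q}(x)\,V_{p,q}(x)=C(p,q)\qquad\text{for all }x\in\partial\Gamma\setminus\{p,q\}.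
\end{equation}

\subsection*{Step 4: solving for the density}
In the model with $q=\infty$, the projective coordinate is recovered, up to an affine map, by integrating the density $\omega(\cdot,q)$. We define a coordinate in this way. Fix $q$. The set $\partial\Gamma\setminus\{q\}$ is an open interval in the coordinate $s$; let $\Psi$ be a primitive of $s\mapsto\omega(s,q)$ on it. Then $\Psi$ is $C^1$ with $\Psi'>0$, and $U_{p,q}(x)=|\Psi(x)-\Psi(p)|$. With $C(p)=C(p,q)$, equation \eqref{eq:UV} becomes
\[
V_{p,q}(x)=\frac{C(p)}{|\Psi(x)-\Psi(p)|}.
\]
As $x\to q$ from either side the arc $[x,q]$ shrinks and $V_{p,q}(x)\to0$. So $\Psi$ is unbounded at both ends and maps the interval onto $\mathbb R$. Differentiate in $x$. For $x>p$ the arc $[x,q]$ runs from $x$ to the upper end of the interval, the left side has derivative $-\omega(p,x)$, and the right side has derivative $-C(p)\Psi'(x)/(\Psi(x)-\Psi(p))^2$. For $x<p$ the arc runs from the lower end to $x$, and both derivatives change sign. In both cases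
\[
\omega(p,x)=\frac{C(p)\,\Psi'(x)}{(\Psi(x)-\Psi(p))^2}.
\]
The symmetry $\omega(p,x)=\omega(x,p)$ gives $C(p)\Psi'(x)=C(x)\Psi'(p)$, so $C/\Psi'$ is a constant $D>0$, and
\[
\omega(p,x)=D\,\frac{\Psi'(p)\,\Psi'(x)}{(\Psi(p)-\Psi(x))^2}\qquad(p\ne x\text{ in }\partial\Gamma\setminus\{q\}).
\]
Extend $\Psi$ to a homeomorphism $\partial\Gamma\to\mathbb{RP}^1$ by $\Psi(q)=\infty$. Geodesics with an end at $q$ form a null set, so $(\Psi\times\Psi)_*L=D\,L_0$.

\subsection*{Step 5: the hyperbolic metric}
For $\gamma\in\Gamma$ the map $\rho(\gamma)=\Psi\gamma\Psi^{-1}$ is an orientation-preserving homeomorphism of $\mathbb{RP}^1$ that preserves $L_0$. By Lemma~\ref{lem:moebius}, $\rho(\gamma)\in PSL_2(\mathbb R)$. The homomorphism $\rho$ is faithful, since $\gamma\ne e$ has only two fixed points. It is discrete. Otherwise there are distinct $\gamma_n\in\Gamma$ with $\rho(\gamma_n)\to1$, so that $\gamma_n$ converges uniformly to the identity on $\partial\Gamma$. But $\gamma_n^{\pm1}o$ leave every compact set, so along a subsequence they converge to points $x,y\in\partial\Gamma$, and by (C) $\gamma_nz\to x$ for all $z\ne y$, a contradiction.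

By Lemma~\ref{lem:hol}(a), $\rho$ is the holonomy of a hyperbolic metric $h$ on $S$. Let $a\ne e$ and take $J,I_2$ as in Lemma~\ref{lem:length}. Then $\Psi(I_2)$ is one of the arcs between the fixed points of $\rho(a)$, and $\Psi(J)$ is a half-open arc from $\Psi(x_0)$ to $\rho(a)\Psi(x_0)$ in the other one. By Lemma~\ref{lem:length}, Step~4 and \eqref{eq:L0length}, which applies after conjugation in $PGL_2(\mathbb R)$,
\[
\ell_m(a)=\tfrac12L(J\times I_2)=\tfrac D2\,L_0(\Psi J\times\Psi I_2)=\tfrac D2\,\ell_h(a).
\]
So $m$ and $(D/2)^2h$ have the same marked length spectrum. By Theorem~\ref{thm:otal} they are isometric, and $m$ has constant curvature. This completes the proof of Theorem~\ref{thm:curv}.\qed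

\begin{remark}
The proof uses dimension two at every stage: geodesics separate $\widetilde S$ (formula \eqref{eq:crofton} and Lemma~\ref{lem:crL}), the boundary is a circle with a $C^1$ structure (Lemma~\ref{lem:density}, needed for the asymptotics in Step~3 and the differentiation in Step~4), and Theorem~\ref{thm:otal} is a theorem about surfaces. Compactness of $S$ gives $\Lambda(\Gamma)=\partial\Gamma$, which turns identities at fixed points into identities on the whole circle in Steps~2 and~3.
\end{remark}

\section{Reduction to representations and extension of symmetries}\label{sec:ext}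

Theorem~\ref{thm:curv} leaves only hyperbolic competitors. The next proposition contains Theorem~\ref{thm:more}(a).

\begin{proposition}\label{prop:red}
For a hyperbolic metric $g$ on $S$ the following are equivalent.
\begin{enumerate}
\item[(i)] $(S,g)$ is pattern rigid.
\item[(ii)] $[g]$ is the only point $[h]$ of Teichm\"uller space with $P_g\subset P_h$.
\item[(iii)] For every hyperbolic metric $h$ with $P_g\subset P_h$, the holonomies $\rho_h$ and $\rho_g$ are conjugate in $PGL_2(\mathbb R)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Lemma~\ref{lem:hol}(b) gives (ii)$\Leftrightarrow$(iii). Assume (i) and let $h$ be hyperbolic with $P_g\subset P_h$. Then $h=\lambda\phi^*g$, and $\lambda=1$ by comparing curvatures, so $[h]=[g]$. Assume (ii) and let $g'$ be negatively curved with $P_g\subset P_{g'}$. By Theorem~\ref{thm:curv}, $g'=\lambda h$ with $h$ hyperbolic. Since $P_h=P_{g'}\supset P_g$, we have $h=\phi^*g$ with $\phi$ homotopic to the identity, and $g'=\lambda\phi^*g$.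
\end{proof}

To verify (iii) we use symmetries of $(S,g)$. If $\Gamma$ is normal in a larger Fuchsian group $\Pi$, the pattern contains the pairs $(\gamma,t\gamma t^{-1})$ for $t\in\Pi$, and these make the finite group $\Pi/\Gamma$ act on $(S,h)$ as well. The problem then becomes one about representations of $\Pi$, which have fewer parameters.

\begin{lemma}\label{lem:ext}
Let $\Pi\subset PSL_2(\mathbb R)$ be a cocompact Fuchsian group, $\Gamma\subset\Pi$ a torsion-free normal subgroup of finite index, $(S,g)=\mathbb H^2/\Gamma$, and $h$ a hyperbolic metric on $S$ with $P_g\subset P_h$. After conjugating $\rho_h$ by a reflection if necessary, the following hold.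
\begin{enumerate}
\item[(i)] $\rho_h$ extends to a discrete faithful representation $\rho:\Pi\to PSL_2(\mathbb R)$, and there is an orientation-preserving homeomorphism $\xi$ of $\partial\mathbb H^2$ with $\rho(t)=\xi t\xi^{-1}$ on $\partial\mathbb H^2$ for all $t\in\Pi$.
\item[(ii)] If $t_1,t_2\in\Pi$ are hyperbolic with equal translation lengths, then $\rho(t_1),\rho(t_2)$ are hyperbolic with equal translation lengths.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Both $g$ and $h$ identify $\partial\Gamma$ with $\partial\mathbb H^2$. This gives a homeomorphism $\xi$ of $\partial\mathbb H^2$ with $\xi\gamma=\rho_h(\gamma)\xi$ and $\xi(\gamma^+)=\rho_h(\gamma)^+$ for $\gamma\in\Gamma$. Conjugating $\rho_h$ by a reflection if necessary, we assume that $\xi$ preserves orientation.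

Let $t\in\Pi$. Since $\Gamma$ is normal, $\gamma\mapsto\rho_h(t\gamma t^{-1})$ is a discrete faithful representation of $\Gamma$, so it is the holonomy of a hyperbolic metric $h_t$ on $S$. We have $(\gamma,t\gamma t^{-1})\in P_g\subset P_h$, that is, $\ell_{h_t}(\gamma)=\ell_h(t\gamma t^{-1})=\ell_h(\gamma)$. By Theorem~\ref{thm:otal} and Lemma~\ref{lem:hol}(b) there is $A_t\in PGL_2(\mathbb R)$ with $A_t\rho_h(\gamma)A_t^{-1}=\rho_h(t\gamma t^{-1})$ for all $\gamma\in\Gamma$. Comparing attracting fixed points gives $A_t\xi(\gamma^+)=\xi(t\gamma^+)$. The points $\gamma^+$ are dense, so $A_t=\xi t\xi^{-1}$ on $\partial\mathbb H^2$. This formula shows that $A_t$ is unique and preserves orientation, that $\rho(t)=A_t$ defines a faithful homomorphism to $PSL_2(\mathbb R)$, and that $\rho|_\Gamma=\rho_h$. The group $\rho(\Pi)$ is discrete because it contains the discrete group $\rho_h(\Gamma)$ with finite index.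

(ii) Let $N=[\Pi:\Gamma]$. By normality $t_i^N\in\Gamma$, and $(t_1^N,t_2^N)\in P_g\subset P_h$. So $\rho(t_1)^N$ and $\rho(t_2)^N$ are hyperbolic with equal translation lengths. An element of $PSL_2(\mathbb R)$ with a hyperbolic power is hyperbolic, and the translation length of the $N$th power is $N$ times its own.
\end{proof}

\section{The triangle group $T(2,3,13)$}\label{sec:triangle}

\subsection{Products of rotations}

For $P\in\mathbb H^2$ and $\theta\in\mathbb R$ let $R_\theta(P)=B\begin{pmatrix}\cos\theta&\sin\theta\\-\sin\theta&\cos\theta\end{pmatrix}B^{-1}$, where $B\in SL_2(\mathbb R)$ takes $i$ to $P$. This does not depend on $B$, since the stabilizer of $i$ is abelian. The matrix $R_\theta(P)$ has trace $2\cos\theta$ and acts as the rotation by $2\theta$ about $P$. A \emph{half-turn} is a rotation by $\pi$. For points $P,P'$ at distance $d$,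
\begin{equation}\label{eq:trace}
\operatorname{tr}\bigl(R_{\pi/2}(P)\,R_\theta(P')\bigr)=-2\sin\theta\cosh d .
\end{equation}
Indeed, after conjugation $P=i$ and $P'=e^di$, and
\[
\begin{pmatrix}0&1\\-1&0\end{pmatrix}\begin{pmatrix}\cos\theta&e^d\sin\theta\\-e^{-d}\sin\theta&\cos\theta\end{pmatrix}=\begin{pmatrix}-e^{-d}\sin\theta&\cos\theta\\-\cos\theta&-e^d\sin\theta\end{pmatrix}.
\]

Let $T=T(2,3,13)$ come from a triangle with vertices $A,B,C$ and angles $\pi/2,\pi/3,\pi/13$, and let $\sigma_{AB},\sigma_{BC},\sigma_{CA}$ be the reflections in its sides. Then $T$ is generated by $u=\sigma_{CA}\sigma_{AB}$ and $v=\sigma_{AB}\sigma_{BC}$. Here $u$ is the half-turn about $A$, $v$ is a rotation by $\pm2\pi/3$ about $B$, and $uv=\sigma_{CA}\sigma_{BC}$ is a rotation by $\pm2\pi/13$ about $C$. Let $\Gamma$ and $(S,g)$ be as in Theorem~\ref{thm:answer}.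

\subsection{Rigidity}

Let $h$ be hyperbolic with $P_g\subset P_h$, and let $\rho,\xi$ be given by Lemma~\ref{lem:ext} for $\Pi=T$. The elements $\rho(u),\rho(v),\rho(uv)$ are nontrivial of finite order, so they are rotations. Their orders do not determine their angles, and here $\xi$ is needed. Recall that an orientation-preserving homeomorphism $f$ of $\mathbb R/\mathbb Z$ with lift $\tilde f$ has a rotation number $\lim(\tilde f^n(s)-s)/n\in\mathbb R/\mathbb Z$, which is invariant under conjugation by orientation-preserving homeomorphisms. A rotation of $\mathbb H^2$ by $\theta$ has rotation number $\theta/2\pi$ on $\partial\mathbb H^2$, as the disk model centered at the fixed point shows. So $\rho(u),\rho(v),\rho(uv)$ rotate by the same angles as $u,v,uv$.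

Let $A',B'$ be the centers of $\rho(u),\rho(v)$. By \eqref{eq:trace} with $\theta=\pm\pi/3$,
\[
\sqrt3\cosh d(A',B')=|\operatorname{tr}\rho(uv)|=2\cos\frac{\pi}{13}=|\operatorname{tr}uv|=\sqrt3\cosh d(A,B).
\]
So there is an orientation-preserving isometry taking $A$ to $A'$ and $B$ to $B'$. It conjugates $u$ to $\rho(u)$ and $v$ to $\rho(v)$, hence the inclusion of $T$ to $\rho$, and in particular $\rho_g$ to $\rho_h$. By Proposition~\ref{prop:red}, $(S,g)$ is pattern rigid.

\subsection{Non-arithmeticity}

We use one direction of Takeuchi's characterization of arithmetic Fuchsian groups \cite{Takeuchi}. Let $\Pi\subset PSL_2(\mathbb R)$ be an arithmetic Fuchsian group, let $\operatorname{tr}\Pi$ be the set of traces of all lifts of its elements to $SL_2(\mathbb R)$, and let $K_1=\mathbb Q(\tau:\tau\in\operatorname{tr}\Pi)$ and $K_2=\mathbb Q(\tau^2:\tau\in\operatorname{tr}\Pi)$. Then $K_1$ is a number field, and $\sigma(\operatorname{tr}\Pi)$ is bounded for every embedding $\sigma:K_1\to\mathbb C$ that is not the identity on $K_2$.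

Suppose that $(S,g)$ is arithmetic. Comparing curvatures, $(S,g)$ is isometric to $\mathbb H^2/\Gamma_1$ with $\Gamma_1$ arithmetic, and the isometry lifts to an element of $PGL_2(\mathbb R)$ that conjugates $\Gamma$ to $\Gamma_1$. The corresponding conjugate of $T$ contains $\Gamma_1$ with finite index, so it is arithmetic, and it has the same traces as $T$. Thus Takeuchi's conditions hold for $\Pi=T$.

Let $\tilde u,\tilde v\in SL_2(\mathbb R)$ be lifts of $u,v$. Then $\operatorname{tr}\tilde u=0$, $(\operatorname{tr}\tilde v)^2=1$ and $(\operatorname{tr}\tilde u\tilde v)^2=4\cos^2\frac{\pi}{13}=2+2\cos\frac{2\pi}{13}$. So $2\cos\frac{2\pi}{13}\in K_2$. With $\zeta=e^{2\pi i/13}$, the automorphism $\zeta\mapsto\zeta^2$ of $\mathbb Q(\zeta)$ sends $2\cos\frac{2\pi}{13}$ to $2\cos\frac{4\pi}{13}$. Since $K_1$ is algebraic, there is an embedding $\sigma:K_1\to\mathbb C$ with the same effect, and $\sigma$ is not the identity on $K_2$. To violate boundedness we need one element whose trace is sent to a real number larger than $2$. For $X,Y\in SL_2$ one has the trace identity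
\[
\operatorname{tr}(XYX^{-1}Y^{-1})=(\operatorname{tr}X)^2+(\operatorname{tr}Y)^2+(\operatorname{tr}XY)^2-\operatorname{tr}X\operatorname{tr}Y\operatorname{tr}XY-2 .
\]
For $\kappa=\tilde u\tilde v\tilde u^{-1}\tilde v^{-1}$ it gives
\[
\operatorname{tr}\kappa=0+1+\Bigl(2+2\cos\frac{2\pi}{13}\Bigr)-0-2=1+2\cos\frac{2\pi}{13},\qquad\sigma(\operatorname{tr}\kappa)=1+2\cos\frac{4\pi}{13}>2,
\]
because $\frac{4\pi}{13}<\frac{\pi}{3}$. Define integer polynomials by $F_0=2$, $F_1(\tau)=\tau$, $F_{n+1}(\tau)=\tau F_n(\tau)-F_{n-1}(\tau)$. Then $F_n(z+z^{-1})=z^n+z^{-n}$, and $\operatorname{tr}\kappa^n=F_n(\operatorname{tr}\kappa)$ by taking for $z$ an eigenvalue of $\kappa$. Write $\sigma(\operatorname{tr}\kappa)=z+z^{-1}$ with $z>1$. Then $\sigma(\operatorname{tr}\kappa^n)=z^n+z^{-n}\to\infty$, a contradiction. So $(S,g)$ is not arithmetic, and Theorem~\ref{thm:answer} is proved.\qed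

\begin{remark}
The inequality $\frac{4\pi}{n}<\frac{\pi}{3}$ holds first for $n=13$, and it also shows why rotation numbers were needed. It is equivalent to $2\cos\frac{2\pi}{13}>\sqrt3$, so there is $d'>0$ with $\sqrt3\cosh d'=2\cos\frac{2\pi}{13}$. By \eqref{eq:trace}, a half-turn $u'$ and a rotation $v'$ by $2\pi/3$ with centers at distance $d'$ have a product that is a rotation by $\pm4\pi/13$. So $u',v',u'v'$ have orders $2,3,13$, but the pair $(u',v')$ is not conjugate to $(u,v)$. By the trace identity, the commutator of lifts of $u'$ and $v'$ has trace $1+2\cos\frac{4\pi}{13}=\sigma(\operatorname{tr}\kappa)$.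
\end{remark}

\section{Rigid hyperbolic surfaces are algebraic}\label{sec:alg}

We prove Theorem~\ref{thm:more}(b). For hyperbolic metrics each pair in $P_g$ is a polynomial equation with integer coefficients in the matrix entries of the holonomy. Rigidity says that these equations have an isolated solution, once the freedom of conjugation is removed.

Let $n$ be the genus and $a_1,b_1,\dots,a_n,b_n$ standard generators of $\Gamma$. The elements $a_1,b_1$ do not commute, so after conjugating $\rho_g$ in $PGL_2(\mathbb R)$ the points $a_1^+,a_1^-,b_1^+$ are $\infty,0,1$. The holonomy of a closed orientable hyperbolic surface lifts to $SL_2(\mathbb R)$; let $\tilde\rho_g$ be a lift. Identify a homomorphism $\tilde\rho:\Gamma\to SL_2(\mathbb R)$ with the point of $\mathbb R^{8n}$ given by the entries of the images of the generators. Let $\mathcal Z\subset\mathbb R^{8n}$ be defined by the following conditions: the $2n$ matrices have determinant $1$ and satisfy the surface relation; $\tilde\rho(a_1)$ is diagonal; $(1,1)^T$ is an eigenvector of $\tilde\rho(b_1)$, that is, its two row sums are equal; and $(\operatorname{tr}\tilde\rho(\gamma_1))^2=(\operatorname{tr}\tilde\rho(\gamma_2))^2$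 for all $(\gamma_1,\gamma_2)\in P_g$. The inverse of a matrix in $SL_2$ is its adjugate, so all these are polynomial equations over $\mathbb Q$. By Hilbert's basis theorem finitely many of them define $\mathcal Z$. The point $\tilde\rho_g$ lies in $\mathcal Z$.

Assume that $g$ is pattern rigid, and let $\tilde\rho\in\mathcal Z$ be close to $\tilde\rho_g$, with projection $\rho$ to $PSL_2(\mathbb R)$. By Weil's theorem, a homomorphism close enough on generators to a discrete, faithful, cocompact one is again discrete and faithful. So $\rho$ is the holonomy of a hyperbolic metric $h$ by Lemma~\ref{lem:hol}(a), and $P_g\subset P_h$ because $|\operatorname{tr}|=2\cosh(\ell/2)$. The normalization persists: $\infty$ is attracting for $\rho(a_1)$ when the upper left entry of $\tilde\rho(a_1)$ exceeds $1$ in absolute value, $1$ is attracting for $\rho(b_1)$ when the common row sum of $\tilde\rho(b_1)$ does, and both conditions are open. By Proposition~\ref{prop:red}, an element of $PGL_2(\mathbb R)$ conjugates $\rho_g$ to $\rho$. It matches attracting and repelling fixed points, so it fixes $\infty,0,1$ and is the identity. Thus $\tilde\rho$ and $\tilde\rho_g$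 agree on each generator up to sign, and they are equal since they are close.

So $\mathcal Z\cap Q=\{\tilde\rho_g\}$ for a small box $Q$ with rational vertices. By the Tarski--Seidenberg theorem, a finite system of polynomial equations and inequalities with rational coefficients that has a real solution has a solution in the field $\overline{\mathbb Q}\cap\mathbb R$. Hence $\tilde\rho_g$ has real algebraic entries. The countable group $PSL_2(\overline{\mathbb Q}\cap\mathbb R)$ has only countably many finitely generated subgroups, and the holonomy group determines the surface up to isometry. This proves (b).\qed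

\section{Rigid non-arithmetic metrics in every genus}\label{sec:genus}

The surfaces of Theorem~\ref{thm:answer} do not occur in every genus. The coarea of $T(2,3,13)$ is $2\pi(1-\frac12-\frac13-\frac1{13})=\frac{7\pi}{39}$, and a closed hyperbolic surface of genus $n$ has area $4\pi(n-1)$; so $7\,[T:\Gamma]=156(n-1)$, and $7$ divides $n-1$. To prove Theorem~\ref{thm:more}(c) we construct infinitely many examples in genus $2$ and pass to cyclic covers. In place of $T$ we take the group
\[
O=\langle r_1,r_2,r_3\mid r_1^2=r_2^2=r_3^2=(r_1r_2r_3)^3=1\rangle .
\]
A representation sending the $r_i$ to half-turns is given by a triangle of centers, with three side lengths, and the last relation is one equation on them. Two parameters remain. Symmetry alone no longer gives rigidity, and we fix the parameters by two coincidences of lengths, which Lemma~\ref{lem:ext}(ii) transfers to the competitor.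

\subsection{Three half-turns}

Let $r_i$ be the half-turns about points $P_i\in\mathbb H^2$, with lifts $R_i=R_{\pi/2}(P_i)$, and put $d_{ij}=d(P_i,P_j)$. By \eqref{eq:trace}, $\operatorname{tr}R_iR_j=-2\cosh d_{ij}$; so if $P_i\ne P_j$, then $r_ir_j$ is hyperbolic with translation length $2d_{ij}$. Put $X=2\cosh d_{12}$, $Y=2\cosh d_{13}$, $Z=2\cosh d_{23}$.

\begin{lemma}\label{lem:three}
$(\operatorname{tr}R_1R_2R_3)^2=4+XYZ-X^2-Y^2-Z^2$.
\end{lemma}

\begin{proof}
Let $W_1,W_2,W_3$ be traceless complex $2\times2$ matrices. By the Cayley--Hamilton theorem the square of a traceless matrix is scalar, so $W_1W_2+W_2W_1$ is scalar and $\operatorname{tr}W_1W_2W_3+\operatorname{tr}W_2W_1W_3=0$. With the cyclic invariance of the trace, $\operatorname{tr}W_1W_2W_3$ is an alternating trilinear form on a $3$-dimensional space. Hence $(\operatorname{tr}W_1W_2W_3)^2$ and the Gram determinant $\det(\operatorname{tr}W_iW_j)$ are both constant multiples of the square of the determinant of the coordinates of the $W_i$ in a fixed basis. For the quaternion units $\mathbf i,\mathbf j,\mathbf k\in SL_2(\mathbb C)$, with $\mathbf{ijk}=-1$, the first quantity is $(-2)^2=4$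 and the second is $(-2)^3=-8$. So $(\operatorname{tr}W_1W_2W_3)^2=-\frac12\det(\operatorname{tr}W_iW_j)$. The $R_i$ are traceless with $R_i^2=-1$, and therefore
\[
(\operatorname{tr}R_1R_2R_3)^2=\frac12\det\begin{pmatrix}2&X&Y\\X&2&Z\\Y&Z&2\end{pmatrix}=4+XYZ-X^2-Y^2-Z^2.\qedhere
\]
\end{proof}

An element of $PSL_2(\mathbb R)$ has order $3$ if and only if its lifts have trace $\pm1$. Fix an integer $k\ge2$ and impose $d_{12}=s>0$, $d_{13}=d_{23}=ks$. Then $X=2\cosh s$, $Y=Z=2\cosh ks$, and by Lemma~\ref{lem:three} the product $r_1r_2r_3$ has order $3$ if and only if $4+XY^2-X^2-2Y^2=1$, that is,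
\begin{equation}\label{eq:five}
X-2=\frac{X^2-3}{Y^2}.
\end{equation}

\begin{lemma}\label{lem:sk}
For each $k\ge2$ equation \eqref{eq:five} has a unique solution $s=s_k>0$, and $s_k\to0$ as $k\to\infty$.
\end{lemma}

\begin{proof}
Regard both sides as functions of $X>2$. Since $X^2-2=2\cosh2s$, the right side equals
\[
\frac{X^2-3}{(X^2-2)^2}\cdot\Bigl(\frac{\cosh2s}{\cosh ks}\Bigr)^2 .
\]
The first factor is positive and strictly decreasing: the derivative of $(y-3)/(y-2)^2$ is $(4-y)/(y-2)^3$, which is negative for $y=X^2>4$. The second factor is non-increasing, since the logarithmic derivative of $\cosh2s/\cosh ks$ is $2\tanh2s-k\tanh ks\le0$; here $k\ge2$ is used. So the right side is strictly decreasing, and the left side is strictly increasing. As $X\to2$ the left side tends to $0$ and the right side to $\frac14$. At $X=3$ the left side is $1$ and the right side is at most $\frac6{49}$. This gives existence and uniqueness. For fixed $X>2$ the right side tends to $0$ as $k\to\infty$, so it is eventually less than the left side, which means $2\cosh s_k<X$.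
\end{proof}

\subsection{The Fuchsian groups $O_k$}

The numbers $s_k,ks_k,ks_k$ satisfy the strict triangle inequalities, so there are noncollinear points $P_1,P_2,P_3$ with $d_{12}=s_k$ and $d_{13}=d_{23}=ks_k$. Let $O_k$ be the group generated by the half-turns $r_i$ about them. We must show that $O_k$ is discrete with presentation $O$, and for this we need a fundamental polygon. The triangle $P_1P_2P_3$ is not the right one, since the $r_i$ do not pair its sides; we look for a triangle whose sides have the $P_i$ as midpoints.

The element $r_1r_2r_3$ is a rotation of order $3$ about a point $Q_0$. Put $Q_1=r_3Q_0$ and $Q_2=r_2Q_1$; then $r_1Q_2=r_1r_2r_3Q_0=Q_0$. So $P_3,P_2,P_1$ are the midpoints of $Q_0Q_1$, $Q_1Q_2$, $Q_2Q_0$. The points $Q_j$ are distinct: if two coincided, the segments joining them to the third would coincide, and so would two of the $P_i$. They are not collinear, since the $P_i$ are not. Let $\theta_j$ be the angle of the triangle $Q_0Q_1Q_2$ at $Q_j$ and $\Theta=\theta_0+\theta_1+\theta_2\in(0,\pi)$.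

We claim that $\Theta=2\pi/3$. Orient the plane so that $Q_0,Q_1,Q_2$ is counterclockwise, and let $e_{ij}$ be the unit vector at $Q_i$ pointing to $Q_j$. At each vertex, the direction to the previous vertex is the direction to the next vertex rotated by the angle of the triangle. The half-turn about the midpoint of $Q_iQ_j$ takes $e_{ij}$ to $e_{ji}$, and it preserves oriented angles. So $r_3$ takes $e_{01}$ to $e_{10}$, which is $e_{12}$ rotated by $\theta_1$. Then $r_2$ takes this to $e_{21}$ rotated by $\theta_1$, which is $e_{20}$ rotated by $\theta_1+\theta_2$. Finally $r_1$ takes this to $e_{02}$ rotated by $\theta_1+\theta_2$, which is $e_{01}$ rotated by $\Theta$. Thus $r_1r_2r_3$ is the rotation by $\Theta$ about $Q_0$. It has order $3$ and $0<\Theta<\pi$, which proves the claim.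

Recall Poincar\'e's polygon theorem. Let a compact convex polygon have its sides paired by orientation-preserving isometries, each taking the polygon to the other side of the image side, and let the angle sum of each vertex cycle be $2\pi/\nu$ for an integer $\nu\ge1$. Then the pairings generate a discrete group with the polygon as fundamental domain; the cycle transformations raised to the powers $\nu$ give defining relations; and every element of finite order is conjugate to a power of a cycle transformation. View the triangle as a hexagon with vertices $Q_0,P_3,Q_1,P_2,Q_2,P_1$, in which $r_i$ pairs the two sides that meet at $P_i$. Each $P_i$ is a cycle with angle $\pi$ and transformation $r_i$, and $Q_0,Q_1,Q_2$ form one cycle with angle sum $2\pi/3$ and transformation $r_1r_2r_3$. So $O_k$ is a cocompact Fuchsian group with presentation $O$ and coarea $\pi-\Theta=\pi/3$, and every element of finite order is conjugate to a power of $r_1,r_2,r_3$ or $r_1r_2r_3$.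

\subsection{Genus two}

Let $D_6=\langle\mu,\nu\mid\mu^6=\nu^2=1,\ \nu\mu\nu=\mu^{-1}\rangle$ be the dihedral group of order $12$. The assignment $r_1\mapsto\mu^3$, $r_2\mapsto\nu$, $r_3\mapsto\nu\mu^{-1}$ sends each $r_i$ to an element of order $2$ and $r_1r_2r_3$ to $\mu^2$, of order $3$. So it defines a homomorphism $O\to D_6$, which is onto because its image contains $\nu$ and $\nu\mu^{-1}$. It is injective on the cyclic groups generated by $r_1,r_2,r_3,r_1r_2r_3$, so its kernel $\Gamma_0$ is torsion-free, of index $12$. Let $\Gamma_{0,k}\subset O_k$ be the image of $\Gamma_0$. The surface $\mathbb H^2/\Gamma_{0,k}$ has area $12\cdot\pi/3=4\pi$, hence genus $2$. Call its metric $g_k$.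

\begin{proposition}\label{prop:gk}
The metric $g_k$ is pattern rigid.
\end{proposition}

\begin{proof}
Let $h$ be hyperbolic with $P_{g_k}\subset P_h$, and let $\rho:O_k\to PSL_2(\mathbb R)$ be given by Lemma~\ref{lem:ext}. Since $\rho$ is faithful, the $\rho(r_i)$ are distinct elements of order $2$, that is, half-turns about distinct points $P_i'$, and $\rho(r_1r_2r_3)$ has order $3$. Let $d'_{ij}=d(P'_i,P'_j)$. In $O_k$ the hyperbolic elements $r_1r_3$, $r_2r_3$, $(r_1r_2)^k$ all have translation length $2ks_k$. By Lemma~\ref{lem:ext}(ii), $2d'_{13}=2d'_{23}=2kd'_{12}$. So $s=d'_{12}>0$ solves \eqref{eq:five}, and $d'_{12}=s_k$ by Lemma~\ref{lem:sk}. The triangles $P_1P_2P_3$ and $P'_1P'_2P'_3$ have the same side lengths, so an element of $PGL_2(\mathbb R)$ takes each $P_i$ to $P'_i$. It conjugates $r_i$ to $\rho(r_i)$, hence $\rho_{g_k}$ to $\rho_h$. Proposition~\ref{prop:red} applies.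
\end{proof}

\subsection{Higher genus}

Let $j\ge1$. The group $\Gamma_0$ surjects onto $\mathbb Z$, so it has a normal subgroup $\Gamma'$ with $\Gamma_0/\Gamma'\cong\mathbb Z/j$. Let $\Gamma'_k\subset\Gamma_{0,k}$ be its image and $\tilde g_k$ the metric of $\mathbb H^2/\Gamma'_k$. This surface has area $4\pi j$, hence genus $j+1$; for $j=1$ it is the surface above. Let $h$ be hyperbolic with $P_{\tilde g_k}\subset P_h$. By Lemma~\ref{lem:ext} with $\Pi=\Gamma_{0,k}$, the holonomy $\rho_h$ extends to a discrete faithful representation $\rho$ of $\Gamma_{0,k}$. By Lemma~\ref{lem:hol}(a), $\rho$ is the holonomy of a hyperbolic metric $h_0$ on the surface of genus $2$, and $P_{g_k}\subset P_{h_0}$ by Lemma~\ref{lem:ext}(ii). Propositions~\ref{prop:gk} and~\ref{prop:red} show that $\rho$ is conjugate to the inclusion of $\Gamma_{0,k}$. Restricting to $\Gamma'_k$, we see that $\rho_h$ is conjugate to the holonomy of $\tilde g_k$. So $\tilde g_k$ is pattern rigid.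

\subsection{End of the proof of Theorem~\ref{thm:more}(c)}

The image $\mu^3\nu$ of $r_1r_2$ in $D_6$ has order $2$, so $(r_1r_2)^2\in\Gamma_0$ and $(r_1r_2)^{2j}\in\Gamma'$. The latter is a nontrivial element of $\tilde g_k$-length $4js_k$, which tends to $0$ as $k\to\infty$. On a fixed closed hyperbolic surface the lengths of closed geodesics are bounded below by a positive number. So, for each $j$, an isometry class occurs among the $\tilde g_k$ for only finitely many $k$.

By a theorem of Borel \cite[Thm.~8.2]{Borel}, there are only finitely many conjugacy classes of arithmetic Fuchsian groups of coarea at most $4\pi$. If $g_k$ is arithmetic, it therefore lies in one of finitely many isometry classes, and by the case $j=1$ this happens for only finitely many $k$. For the remaining $k$ the metric $\tilde g_k$ is not arithmetic either: otherwise a conjugate of $\Gamma'_k$ in $PGL_2(\mathbb R)$ is arithmetic, and so is the same conjugate of $\Gamma_{0,k}$, which contains it with finite index. Thus in each genus $j+1\ge2$ the metrics $\tilde g_k$ give infinitely many isometry classes of pattern rigid non-arithmetic metrics. All have curvature $-1$,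 so non-isometric ones are non-homothetic.\qed

\begin{thebibliography}{9}

\bibitem{Borel} Borel, Ann. Scuola Norm. Sup. Pisa \textbf{8} (1981).

\bibitem{Hao} Yanlong Hao, \emph{Marked length varieties and arithmeticity}, arXiv:2507.16195 (2025).

\bibitem{HP} Hirsch and Pugh, J. Differential Geom. \textbf{10} (1975).

\bibitem{Hopf} E. Hopf, Math. Ann. \textbf{117} (1940).

\bibitem{Otal} Otal, Ann. of Math. \textbf{131} (1990).

\bibitem{Takeuchi} Takeuchi, J. Math. Soc. Japan \textbf{27} (1975).

\end{thebibliography}
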